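# Solvable algebras in the variety of the Witt algebra: why $[[L,L],[L,L]]$ is nilpotent

Throughout, $K$ is a field of characteristic zero. A commutative differential $K$-algebra is a commutative associative unital $K$-algebra $A$ with a $K$-linear derivation $'$. If $A$ has no zero divisors we call it a differential domain. On any such $A$ we put
$$[f,g]=fg'-gf'. \tag{1}$$
For $A=K[x]$ with $'=d/dx$ this is the Witt algebra $W_1$.

## 1. Solvable subalgebras over a differential domain are metabelian

**Determinant bookkeeping.** For $a,b\in A$ write $w_{ij}(a,b)=a^{(i)}b^{(j)}-a^{(j)}b^{(i)}$. Expanding a $3\times 3$ determinant along its last row gives, for $a,b,c\in A$,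
$$\det\begin{pmatrix}a^{(i)}&b^{(i)}&c^{(i)}\\ a^{(j)}&b^{(j)}&c^{(j)}\\ a^{(m)}&b^{(m)}&c^{(m)}\end{pmatrix}=w_{ij}(b,c)\,a^{(m)}+w_{ij}(c,a)\,b^{(m)}+w_{ij}(a,b)\,c^{(m)}. \tag{2}$$
The right side is $\sum_{cyc}w_{ij}(a,b)c^{(m)}$, where $\sum_{cyc}$ is the sum over cyclic permutations of $(a,b,c)$. It is $0$ if $m\in\{i,j\}$, because a row is repeated. Also
$$[a,b]=w_{01}(a,b),\qquad [a,b]'=w_{02}(a,b),\qquad [a,b]''=w_{03}(a,b)+w_{12}(a,b). \tag{3}$$

The bracket (1) is a Lie bracket. It is clearly antisymmetric, and by (3) we have $[[a,b],c]=w_{01}(a,b)c'-w_{02}(a,b)c$. So the cyclic sum of $[[a,b],c]$ is a difference of two determinants of type (2), each with a repeated row, and the Jacobi identity follows.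

**Wronskians.** Put $\vec a=(a,a',a'')^T$ and $W(a,b,c)=\det(\vec a,\vec b,\vec c)$. For example, $W(1,x,g)=g''$ in $K[x]$, and $W(1,x,x^2)=2$.

**Derived series.** For a Lie algebra $L$ put $L^{(0)}=L$ and $L^{(j+1)}=[L^{(j)},L^{(j)}]$. Then $L'=L^{(1)}$ and $L^{(2)}=[[L,L],[L,L]]$. The algebra is solvable if some $L^{(k)}=0$, and metabelian if $L^{(2)}=0$. Put $\gamma_1(M)=M$ and $\gamma_{n+1}(M)=[M,\gamma_n(M)]$. The algebra $M$ is nilpotent if some $\gamma_n(M)=0$, and its class is then the largest $n$ with $\gamma_n(M)\ne0$ (class $0$ if $M=0$).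

Two examples inside $W_1$. First, $K1+Kx$ has $[1,x]=1$, so it is metabelian and not abelian. Second, $\langle 1,x,x^2\rangle$ is a copy of $sl_2(K)$: with $e=x^2$, $h=2x$, $f=-1$ one finds $[h,e]=2e$, $[h,f]=2=-2f$, $[e,f]=2x=h$. On the first algebra $W$ vanishes identically, and on the second it does not. This is the whole story over a domain, by two identities.

**First identity.** Double commutators are controlled by $W$:
$$[[a,b],[c,d]]=W(a,b,d)\,c-W(a,b,c)\,d. \tag{4}$$
To prove it, write $u=w_{12}(a,b)$, $v=w_{02}(a,b)$, $w=w_{01}(a,b)$. Expanding along the third column, $W(a,b,z)=zu-z'v+z''w$ for every $z$. So the right side of (4) is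
$$c(du-d'v+d''w)-d(cu-c'v+c''w)=w(cd''-c''d)-v(cd'-c'd).$$
Since $w=[a,b]$, $v=[a,b]'$, $cd'-c'd=[c,d]$ and $cd''-c''d=[c,d]'$, this is $[[a,b],[c,d]]$.

**Second identity.** Passing to commutators squares $W$:
$$W([b,c],[c,a],[a,b])=W(a,b,c)^2. \tag{5}$$
Check it first on $1,x,x^2$: here $[x,x^2]=x^2$, $[x^2,1]=-2x$, $[1,x]=1$, and
$$W(x^2,-2x,1)=\det\begin{pmatrix}x^2&-2x&1\\2x&-2&0\\2&0&0\end{pmatrix}=2\cdot\big((-2x)\cdot 0-1\cdot(-2)\big)=4=2^2.$$

For the proof let $A$ be a domain. By (3), the left side of (5) is the determinant whose columns are indexed by the pairs $(b,c),(c,a),(a,b)$ and whose rows are $w_{01}$, $w_{02}$, $w_{03}+w_{12}$. Split the last row.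

The determinant with rows $w_{01},w_{02},w_{03}$ is zero. Indeed $a\,w_{0j}(b,c)+b\,w_{0j}(c,a)+c\,w_{0j}(a,b)$ is a determinant (2) with the row $(a,b,c)$ repeated, so it is $0$ for $j=1,2,3$. Thus $a$ times the first column plus $b$ times the second plus $c$ times the third is zero. If $(a,b,c)\neq(0,0,0)$, the columns are dependent over the fraction field; if $a=b=c=0$, everything is $0$.

The determinant with rows $w_{01},w_{02},w_{12}$ is $W^2$. Indeed, the cofactor matrix of $(\vec a,\vec b,\vec c)$ has rows $w_{12},\,-w_{02},\,w_{01}$ on the same pairs, and the determinant of the cofactor matrix of a $3\times3$ matrix is the square of its determinant. Interchanging rows one and three and changing the sign of the middle row multiplies the determinant by $(-1)(-1)=1$ and produces the rows $w_{01},w_{02},w_{12}$. $\square$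

**Proposition 1.** Let $A$ be a differential domain over $K$ and $L\subseteq (A,[\,,])$ a solvable Lie subalgebra. Then $L^{(2)}=0$.

*Proof.* Suppose $W(a,b,c)\neq0$ for some $a,b,c\in L$. By (5), the elements $[b,c],[c,a],[a,b]$ of $L^{(1)}$ have Wronskian $W(a,b,c)^2$, which is nonzero because $A$ is a domain. Repeating, every $L^{(j)}$ contains three elements with nonzero Wronskian, so $L^{(j)}\ne0$ for all $j$, against solvability. So $W$ vanishes on $L$, and then (4) gives $[[a,b],[c,d]]=0$ for all $a,b,c,d\in L$. $\square$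

In particular, every solvable subalgebra of $W_1$ itself is metabelian. What changes if $L$ is not a subalgebra of $W_1$, and satisfies only the polynomial identities of $W_1$?

## 2. From $W_1$ to its variety, and three theorems

**Definition.** An identity of an algebra is a nonassociative polynomial $f(x_1,\dots,x_n)$ over $K$ that vanishes under all substitutions. The variety $\mathfrak W=\mathrm{var}(W_1)$ is the class of all $K$-algebras satisfying every identity of $W_1$.

Antisymmetry and the Jacobi identity are identities of $W_1$, so members of $\mathfrak W$ are Lie algebras. Section 3 shows that $(A,[\,,])\in\mathfrak W$ for every commutative differential $K$-algebra $A$, with or without zero divisors. Already this destroys the conclusion of Proposition 1.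

**Example with a nilpotent scalar.** Let $A=K[x,\varepsilon]/(\varepsilon^2)$, $'=d/dx$, and $L=K1+Kx+\varepsilon K[x]$. We have
$$[1,x]=1,\qquad [1,\varepsilon f]=\varepsilon f',\qquad [x,\varepsilon f]=\varepsilon(xf'-f),\qquad[\varepsilon f,\varepsilon g]=0 .$$
So $L$ is a Lie subalgebra. As $d/dx$ maps $K[x]$ onto $K[x]$, we get $L'=K1+\varepsilon K[x]$ and $L^{(2)}=\varepsilon K[x]$, which is nonzero and abelian. So $L^{(3)}=0$. Also $\gamma_j(L')=\varepsilon K[x]$ for all $j\ge2$, so $L'$ is not nilpotent.

Two lessons. One cannot hope that $L'$ is nilpotent; the first candidate is $L^{(2)}$. And $W(1,x,\varepsilon x^m)=m(m-1)\varepsilon x^{m-2}$ is nonzero for $m\ge2$, but nilpotent: the alternative "$W$ is zero or $L$ is not solvable" must be replaced by a statement about powers of $W$.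

The question was posed as a conjecture by Kaisar Tulenbaev, Ualbai Umirbaev, and Viktor Zhelyabin in "On the Lie-solvability of Novikov algebras", arXiv:2112.13457 (2021): *if $L$ is a solvable algebra of the variety generated by $W_1$, then $[[L,L],[L,L]]$ is nilpotent.* We prove that this is true, with a bound. Put
$$n_k=\frac{2^k-(-1)^k}{3},\qquad (n_0,n_1,n_2,n_3,n_4,n_5)=(0,1,1,3,5,11),\qquad n_k=2^{k-2}+n_{k-2}\ (k\ge2),$$
and for $a,b,c$ in a Lie algebra put $w(a,b,c)=\sum_{cyc}\mathrm{ad}[a,b]\,\mathrm{ad}\,c$.

**Theorem 2.** Let $L\in\mathfrak W$ with $L^{(k)}=0$, $k\ge1$. Then $\gamma_{n_k}(L^{(2)})=0$. Moreover, any product of $n_k$ operators of the form $w(a,b,c)$ ($a,b,c\in L$) is zero on $L$.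

**Theorem 3.**

(a) $L^{(2)}$ cannot be replaced by $L'$: there is $L\in\mathfrak W$ with $L^{(3)}=0$ and $L'$ not nilpotent.

(b) The number $n_k$ in the operator statement of Theorem 2 is optimal for every $k$.

(c) Let $c(k)$ be the maximal nilpotency class of $L^{(2)}$ over all $L\in\mathfrak W$ with $L^{(k)}=0$. Then $c(3)=1$, and $2^{k-2}\le c(k)\le n_k-1$ for $k\ge4$. In particular $c(4)=4$.

**Theorem 4.** For a subvariety $\mathfrak V\subseteq\mathfrak W$ the following are equivalent:

(i) $sl_2(K)\notin\mathfrak V$;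

(ii) there is $N$ with $w(a,b,c)^N=0$ on $L$ for all $L\in\mathfrak V$ and $a,b,c\in L$;

(iii) there is $N$ with $\gamma_N(L^{(2)})=0$ for all $L\in\mathfrak V$;

(iv) there is $k$ with $L^{(k)}=0$ for all $L\in\mathfrak V$.

For $k\le 3$ the nilpotency of $L^{(2)}$ is immediate: $L^{(2)}=0$ if $k\le2$, and $L^{(2)}$ is abelian if $k=3$. The first case with content is $k=4$, where we must show $\gamma_5(L^{(2)})=0$.

## 3. Relatively free algebras inside differential polynomials

*Purpose: to bring every $L\in\mathfrak W$ back to a subalgebra of a domain, at the price of a quotient.*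

For a set $X$ let $F=K\{X\}=K[x^{(j)}:x\in X,\ j\ge0]$ be the differential polynomial ring, with $(x^{(j)})'=x^{(j+1)}$. It is a polynomial ring, hence a domain. Let $\mathfrak L=\mathfrak L_X\subset F$ be the Lie subalgebra generated by $X$ under (1). For $X=\{x,y\}$, for instance, it contains $x$, $y$, $[x,y]=xy'-x'y$, and $[x,[x,y]]=x(xy''-x''y)-x'(xy'-x'y)$.

**Proposition 5.** Every $(A,[\,,])$, with $A$ a commutative differential $K$-algebra, lies in $\mathfrak W$. The algebra $\mathfrak L_X$ is free in $\mathfrak W$ on $X$: every map from $X$ to an $L\in\mathfrak W$ extends uniquely to a homomorphism $\mathfrak L_X\to L$. Every $L\in\mathfrak W$ is $\mathfrak L_X/I$ for some $X$ and some ideal $I$.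

*Proof.* Let $f(x_1,\dots,x_n)$ be a nonassociative polynomial and let $\Phi_f\in K\{x_1,\dots,x_n\}$ be its value on $x_1,\dots,x_n$ under the bracket (1). For $a_i$ in a differential algebra $A$, the homomorphism $x_i^{(j)}\mapsto a_i^{(j)}$ respects derivations, hence brackets, so $f(a_1,\dots,a_n)=\Phi_f(a_1,\dots,a_n)$.

Let $f$ be an identity of $W_1$. Then $\Phi_f$ vanishes on all $p_i=\sum_j\lambda_{ij}x^j/j!\in K[x]$. At $x=0$ we have $p_i^{(j)}(0)=\lambda_{ij}$, and these are arbitrary elements of $K$ for the finitely many $x_i^{(j)}$ that occur in $\Phi_f$. As $K$ is infinite, $\Phi_f=0$. Conversely, if $\Phi_f=0$, then $f$ vanishes on every $(A,[\,,])$, in particular on $W_1$. So $f$ is an identity of $W_1$ iff $\Phi_f=0$, and then it is an identity of all $(A,[\,,])$. This is the first claim.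

The homomorphism $f\mapsto\Phi_f$ from the free nonassociative algebra on $X$ onto $\mathfrak L_X$ has as kernel exactly the identities of $W_1$ in the variables $X$. If $L\in\mathfrak W$, any map $X\to L$ extends to the free nonassociative algebra and kills that kernel, so it factors through $\mathfrak L_X$; uniqueness is clear because $X$ generates. Taking $X=L$ as a set, we see that $L$ is a quotient of $\mathfrak L_X$. $\square$

Identities (4) and (5) hold in $F$, and $F$ is a domain. But the ideal $I$ is only a Lie ideal of $\mathfrak L_X$, not an ideal of $F$, so "multiplication by $W$" does not obviously make sense in $L$. The next identity says that it does.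

**Third identity.** In every commutative differential $K$-algebra
$$\sum_{cyc}[[a,b],[c,d]]=-2\,W(a,b,c)\,d . \tag{6}$$
*Proof.* Put $w=[a,b]$. Then
$$[w,[c,d]]=w(cd''-c''d)-w'(cd'-c'd)=wc\,d''-w'c\,d'+(w'c'-wc'')\,d .$$
Sum cyclically, using $w=w_{01}(a,b)$, $w'=w_{02}(a,b)$ and (2). The coefficients of $d''$ and $d'$ have a repeated row, so they vanish. Next, $\sum_{cyc} w_{02}(a,b)c'=-W(a,b,c)$, since two rows are interchanged, and $\sum_{cyc} w_{01}(a,b)c''=W(a,b,c)$. The coefficient of $d$ is $-2W(a,b,c)$. $\square$

The left side of (6) is $w(a,b,c)d$. So on $\mathfrak L_X$ the operator $w(a,b,c)$ is multiplication by $-2W(a,b,c)$. In particular, the operators $w(a,b,c)$ and $w(p,q,r)$ commute; this is a nontrivial-looking identity of $W_1$ that costs nothing in this model.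

## 4. Why polarization of powers of $W$ is not enough

For subspaces $U,V$ of $F$, let $UV$ be the span of all products $uv$, let $U^N$ be the span of $N$-fold products, and $U^0=K$. For a subspace $E\subset F$ put
$$Y(E)=\mathrm{span}_K\{W(a,b,c):a,b,c\in E\}.$$

A sensible first attempt is to iterate (5) as in Proposition 1. For $a,b,c\in\mathfrak L$, it gives three elements of $\mathfrak L^{(j)}$ with Wronskian $W(a,b,c)^{2^j}$. By (6) applied inside $\mathfrak L^{(k-2)}$, multiplication by $W(a,b,c)^{2^{k-2}}$ maps $\mathfrak L^{(k-2)}$ into $\mathfrak L^{(k)}$. So in a solvable quotient each single operator $w(a,b,c)$ is nilpotent on a term of the derived series. But by (4) the elements of $L^{(2)}$ involve sums of many different $W(a,b,c)$, and a long commutator in $L^{(2)}$ will involve products of different ones. From "each $z$ has $z^N=0$" to "all products $z_1\cdots z_N$ are $0$" one goes by polarization, for instance $yz=\tfrac12\big((y+z)^2-y^2-z^2\big)$. This needs $y+z$ to be again of the kind considered.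

Here the attempt stops: *a sum of two Wronskians need not be a Wronskian.* Let $E$ be the span of six variables $x_1,\dots,x_6$. If $b_t=\sum_j G_{jt}x_j$ for a matrix $G$ of size $6\times3$ over $K$, then $W(b_1,b_2,b_3)=\sum_I p_I(G)W(x_{i_1},x_{i_2},x_{i_3})$, where $I=\{i_1<i_2<i_3\}$ and $p_I(G)$ is the minor of $G$ on the rows $I$. The twenty Wronskians on the right are linearly independent, because the monomials $x_ix_j'x_k''$ are distinct. If $W(b_1,b_2,b_3)=W(x_1,x_2,x_3)+W(x_4,x_5,x_6)$, then $p_{123}=p_{456}=1$ and all other minors are $0$. Rows $1,2,3$ of $G$ are then a basis of $K^3$, and $p_{124}=p_{134}=p_{234}=0$ forces row $4$ to be zero. Hence $p_{456}=0$, a contradiction.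

Yet the conclusion survives in small cases, and it is instructive to see why. Fix $a$ and write $p_{bc}=W(a,b,c)$. Consider
$$A=p_{bc}p_{de},\qquad B=p_{be}p_{cd},\qquad C=p_{bd}p_{ce}.$$
If a polynomial in $\lambda,\mu$ with coefficients in $F$ takes its values, for $\lambda,\mu\in K$, in some $K$-subspace, then its coefficients lie in that subspace, because $K$ is infinite (Vandermonde). The coefficient of $\lambda\mu$ in $W(a,b+\lambda d,c+\mu e)^2=(p_{bc}+\mu p_{be}+\lambda p_{dc}+\lambda\mu p_{de})^2$ is $2(A-B)$. The coefficient of $\lambda\mu$ in $W(a,b+\lambda c,d+\mu e)^2$ is $2(C+B)$. So $A-B$ and $C+B$ lie in the span of squares of Wronskians. These two alone do not give $A$, $B$, $C$. But there is a relation, $A-C+B=0$, the Plücker relation for four vectors in a plane, applied modulo $\vec a$. (If $\vec a=0$ it is trivial; otherwise $W(a,\cdot,\cdot)$ is an area form on the quotient of the $3$-space over $\mathrm{Frac}(F)$ by $\vec a$.) With it, $(C+B)-(A-B)=3B$. So $B$ is in the span of squares, and therefore so are $A$ and $C$.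 The relations between minors do what polarization cannot.

## 5. Products of Wronskians are combinations of powers

The general statement can be had without naming any Plücker relation: Cauchy–Binet produces a quadratic form, and over $\mathbb Q$ it is positive definite.

**Lemma 6.** For every $K$-subspace $E\subset F$ and $N\ge1$,
$$Y(E)^N=\mathrm{span}_K\{W(a,b,c)^N:\ a,b,c\in E\}.$$

*Proof.* The inclusion $\supseteq$ is clear, and $Y(E)^N$ is spanned by products of $N$ Wronskians. So take $a_1,\dots,a_n\in E$ with $n=3N$; we must express $\prod_{t=1}^N W(a_{3t-2},a_{3t-1},a_{3t})$ by $N$-th powers.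

**Expansion of a general power.** Let $Z$ be the $3\times n$ matrix with columns $\vec a_j$. For $G\in\mathrm{Mat}_{n\times3}(K)$ put $b_t=\sum_jG_{jt}a_j\in E$. The matrix $ZG$ has columns $\vec b_1,\vec b_2,\vec b_3$, so by Cauchy–Binet
$$W(b_1,b_2,b_3)=\det(ZG)=\sum_I p_I(Z)\,p_I(G),$$
where $I$ runs over the $3$-subsets of $\{1,\dots,n\}$ and $p_I$ is the maximal minor on the columns (of $Z$), respectively rows (of $G$), in $I$. With multi-index notation $p^\alpha=\prod_Ip_I^{\alpha_I}$,
$$W(b_1,b_2,b_3)^N=\sum_{|\alpha|=N}\frac{N!}{\alpha!}\,p^\alpha(Z)\,p^\alpha(G). \tag{7}$$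

**Removing the relations.** The monomials $p^\alpha$ are linearly dependent in general. Let $R_N$ be the $\mathbb Q$-span of the $p^\alpha$, $|\alpha|=N$, in the polynomial ring over $\mathbb Q$ in the entries of a generic $n\times3$ matrix. Choose a basis $f_1,\dots,f_r$ of $R_N$, write $p^\alpha=\sum_ic_{\alpha i}f_i$ with $c_{\alpha i}\in\mathbb Q$, and put $C=(c_{\alpha i})$. These relations hold for generic matrices, hence for $G$ and for the transpose of $Z$; we write $f_i(Z)$ for the value of $f_i$ at that transpose. Then (7) becomes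
$$W(b_1,b_2,b_3)^N=\sum_{i,j}A_{ij}\,f_i(Z)f_j(G),\qquad A=C^T\,\mathrm{diag}(N!/\alpha!)\,C .$$

**Inverting $A$.** The $p^\alpha$ span $R_N$, so the rows of $C$ span $\mathbb Q^r$, and $C$ has full column rank. The diagonal entries $N!/\alpha!$ are positive. So for $0\ne v\in\mathbb Q^r$ we have $v^TAv=\sum_\alpha\frac{N!}{\alpha!}(Cv)_\alpha^2>0$. Hence $A$ is positive definite over $\mathbb Q$; in particular $\det A\ne0$, and $A$ is invertible over $K\supseteq\mathbb Q$.

**Choosing matrices.** The $f_j$ have rational coefficients and are linearly independent over $\mathbb Q$, hence over $K$. The vectors $(f_1(G),\dots,f_r(G))$, $G\in\mathrm{Mat}_{n\times3}(K)$, span $K^r$: otherwise some nontrivial $\sum_jt_jf_j$ would vanish at all $G$ and, $K$ being infinite, would be the zero polynomial. So there are $G_1,\dots,G_r$ with $\det(f_j(G_s))_{j,s}\neq0$. For $G=G_s$ the expansion says that the $N$-th power belonging to $G_s$ is $\sum_i m_{is}f_i(Z)$ with $m_{is}=\sum_jA_{ij}f_j(G_s)$, and $(m_{is})$ is invertible over $K$. Hence each $f_i(Z)$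 is a $K$-combination of $N$-th powers $W(b_1,b_2,b_3)^N$ with $b_t\in E$. The given product is some $p^\alpha(Z)=\sum_i c_{\alpha i}f_i(Z)$, so it is such a combination as well. $\square$

## 6. Nilpotency of $L^{(2)}$: proof of Theorem 2

One more identity is needed, to control what commutators do to coefficients that are Wronskians.

**Fourth identity.** For $y,a,b,c$ in a commutative differential $K$-algebra,
$$y\,W(a,b,c)'=W([y,a],b,c)+W(a,[y,b],c)+W(a,b,[y,c]). \tag{8}$$
*Proof.* We have $[y,a]=ya'-y'a$, $[y,a]'=ya''-y''a$, $[y,a]''=ya'''+y'a''-y''a'-y'''a$. In matrix form,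
$$\overrightarrow{[y,a]}=y\,\vec a\,'+M_y\vec a,\qquad M_y=\begin{pmatrix}-y'&0&0\\-y''&0&0\\-y'''&-y''&y'\end{pmatrix},\qquad \operatorname{tr}M_y=0 .$$
Insert this on the right of (8). The parts $y\vec a\,'$, $y\vec b\,'$, $y\vec c\,'$ give $yW(a,b,c)'$, by the product rule for determinants. The parts with $M_y$ give $\det(M_y\vec a,\vec b,\vec c)+\det(\vec a,M_y\vec b,\vec c)+\det(\vec a,\vec b,M_y\vec c)=\operatorname{tr}(M_y)\,W(a,b,c)=0$. $\square$

Now let $\mathfrak L\subset F$ be any Lie subalgebra and put $Y_j=Y(\mathfrak L^{(j)})$.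

**Step (a).** *This step describes two steps down the derived series as a multiplication.* We claim
$$\mathfrak L^{(j+2)}=Y_j\,\mathfrak L^{(j)}\qquad(j\ge0). \tag{9}$$
The left side is spanned by $[[a,b],[c,d]]$ with $a,b,c,d\in\mathfrak L^{(j)}$, and (4) puts these in $Y_j\mathfrak L^{(j)}$. Conversely, (6) writes $W(a,b,c)d$, with $a,b,c,d\in\mathfrak L^{(j)}$, as $-\frac12$ times a sum of such brackets.

**Step (b).** *This step is the doubling of Proposition 1, now for the whole space of Wronskians.* We claim
$$Y_j^2\subseteq Y_{j+1},\qquad\text{hence}\qquad Y_0^{2^j}\subseteq Y_j . \tag{10}$$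
By Lemma 6 with $N=2$ and $E=\mathfrak L^{(j)}$, the space $Y_j^2$ is spanned by squares $W(a,b,c)^2$ with $a,b,c\in\mathfrak L^{(j)}$. By (5) such a square is $W([b,c],[c,a],[a,b])$, and the three entries lie in $\mathfrak L^{(j+1)}$. The second inclusion follows by induction: $Y_0^{2^{j+1}}=(Y_0^{2^j})^2\subseteq Y_j^2\subseteq Y_{j+1}$.

**Step (c).** *This step shows that many Wronskian factors push any element deep into the derived series.* We claim
$$Y_0^{n_k}\,\mathfrak L\subseteq\mathfrak L^{(k)}\qquad(k\ge0). \tag{11}$$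
For $k=0$, $n_0=0$ and there is nothing to prove. For $k=1$, (9) gives $Y_0\mathfrak L=\mathfrak L^{(2)}\subseteq\mathfrak L^{(1)}$. For $k\ge2$ use $n_k=2^{k-2}+n_{k-2}$, the induction hypothesis for $k-2$, (10) and (9):
$$Y_0^{n_k}\mathfrak L=Y_0^{2^{k-2}}\,Y_0^{n_{k-2}}\mathfrak L\subseteq Y_{k-2}\,\mathfrak L^{(k-2)}=\mathfrak L^{(k)} .$$

**Step (d).** *This step shows that long commutators in $\mathfrak L^{(2)}$ carry many Wronskian factors.* We claim
$$\gamma_n(\mathfrak L^{(2)})\subseteq Y_0^n\,\mathfrak L\qquad(n\ge1). \tag{12}$$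
For $n=1$ this is (9). Assume it for $n$. By (9), $\mathfrak L^{(2)}$ is spanned by elements $Pc$ with $P\in Y_0$, $c\in\mathfrak L$, and $\gamma_n(\mathfrak L^{(2)})$ lies in the span of elements $Qd$ with $Q\in Y_0^n$, $d\in\mathfrak L$. Now
$$[Pc,Qd]=Pc(Q'd+Qd')-Qd(P'c+Pc')=PQ\,[c,d]+P\,(cQ')\,d-Q\,(dP')\,c .$$
By (8), $dP'\in Y_0$. If $Q$ is a product $Q_1\cdots Q_n$ of Wronskians of elements of $\mathfrak L$, then $cQ'=\sum_i (cQ_i')\prod_{j\ne i}Q_j\in Y_0^n$, again by (8); by linearity this holds for all $Q\in Y_0^n$. So each of the three terms is in $Y_0^{n+1}\mathfrak L$.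

**Step (e).** *This step transfers the result to $L$.* Let $L\in\mathfrak W$ with $L^{(k)}=0$, $k\ge1$. By Proposition 5 write $L=\mathfrak L_X/I$. The derived series of $\mathfrak L_X$ maps onto that of $L$, so $\mathfrak L_X^{(k)}\subseteq I$. By (12) and (11), with $n=n_k\ge1$,
$$\gamma_{n_k}(\mathfrak L_X^{(2)})\subseteq Y_0^{n_k}\mathfrak L_X\subseteq\mathfrak L_X^{(k)}\subseteq I ,$$
so $\gamma_{n_k}(L^{(2)})=0$. For the operators, lift the elements $a,b,c\in L$ involved to $\mathfrak L_X$. By (6) a product of $n_k$ operators $w(a,b,c)$ maps $\mathfrak L_X$ into $Y_0^{n_k}\mathfrak L_X\subseteq I$, so it is zero on $L$. This proves Theorem 2, and with it the conjecture. $\blacksquare$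

For $k=4$ the whole chain reads $\gamma_5(\mathfrak L^{(2)})\subseteq Y_0^5\mathfrak L=Y_0^4\cdot Y_0\mathfrak L\subseteq Y_2\,\mathfrak L^{(2)}=\mathfrak L^{(4)}$.

## 7. How much nilpotency class can occur: proof of Theorem 3

**Part (a).** The algebra $L=K1+Kx+\varepsilon K[x]$ of Section 2 lies in $\mathfrak W$ by Proposition 5, has $L^{(3)}=0$, and $L'$ is not nilpotent. Its $L^{(2)}$ is abelian and nonzero. As $L^{(3)}=0$ always makes $L^{(2)}$ abelian, it also shows $c(3)=1$, which is the first claim of (c).

**Part (b).** *We exhibit a nonzero product of $n$ operators for every $n<n_k$, by counting degrees.* Let $|X|\ge4$ and $L=\mathfrak L_X/\mathfrak L_X^{(k)}$. Give every $x^{(j)}$ degree $1$. Then $\mathfrak L_X$ and its derived terms are graded, and $\mathfrak L_X^{(k)}$ lives in degrees $\ge2^k$. By (6), $w(x_1,x_2,x_3)^nx_4=(-2)^nW(x_1,x_2,x_3)^nx_4\in\mathfrak L_X$. This element is nonzero, as $F$ is a domain, and has degree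
$$3n+1\le 3n_k-2=2^k-(-1)^k-2<2^k .$$
So it is not in $\mathfrak L_X^{(k)}$, and $w(x_1,x_2,x_3)^nx_4\ne0$ in $L$.

**Part (c), upper bound.** This is Theorem 2: $\gamma_{n_k}(L^{(2)})=0$ means class at most $n_k-1$.

**Part (c), lower bound.** Let $k\ge4$ and $n=2^{k-2}$. *We build an algebra in which one multidegree contains a nonzero commutator of length $n$ but no element of $L^{(k)}$.* Let $A=K[x,\sigma,\tau,c_1,\dots,c_n]$ with $'=d/dx$, and let $L\subset A$ be the Lie subalgebra generated by
$$\sigma,\qquad \tau x,\qquad c_ix^3\quad(1\le i\le n).$$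
The bracket respects the grading by the degrees in $\sigma,\tau,c_1,\dots,c_n$, and the generators are homogeneous, so $L$ is graded. By $c$-degree we mean the total degree in the $c_i$. Put $M=L^{(2)}$. By (4) and (6), $M$ is the span of the elements $W(a,b,d)e$ with $a,b,d,e\in L$ homogeneous (the argument for (9) works in any differential algebra).

**Step 1: $M$ has no part of $c$-degree $0$.** Since $[\sigma,\tau x]=\sigma\tau$, $[\tau x,\sigma\tau^j]=-\sigma\tau^{j+1}$ and $[\sigma\tau^i,\sigma\tau^j]=0$, the part of $L$ of $c$-degree $0$ is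
$$L_0=\mathrm{span}\{\tau x,\ \sigma\tau^j\ (j\ge0)\}.$$
All its elements have second derivative $0$, so $W$ vanishes on $L_0$, and elements $W(a,b,d)e$ with all entries of $c$-degree $0$ are zero.

**Step 2: the part of $M$ of $c$-degree $1$ has $\tau$-degree $\ge1$.** It is spanned by $W(a,b,d)e$ with exactly one entry of $c$-degree $1$ and the others in $L_0$. If that entry is $e$, the product is $0$ by Step 1. So, up to sign, we have $W(a,b,g)e$ with $a,b,e\in L_0$ and $g$ of $c$-degree $1$. As $a''=b''=0$, the expansion $W(a,b,g)=g\,w_{12}(a,b)-g'w_{02}(a,b)+g''w_{01}(a,b)$ reduces to $[a,b]g''$. By bilinearity and antisymmetry the only nonzero possibility is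
$$W(\sigma\tau^j,\tau x,g)\,e=\sigma\tau^{j+1}g''e ,$$
of $\tau$-degree $\ge1$.

**Step 3: the part of $M$ of $c$-degree $1$ and $\tau$-degree $1$ consists of polynomials of degree at most $1$ in $x$.** $\tau$-degree exactly $1$ forces $j=0$, $e$ of $\tau$-degree $0$, that is $e\in K\sigma$, and $g$ of $\tau$-degree $0$. The part of $L$ of $\tau$-degree $0$ and $c$-degree $1$ is spanned by left-normed brackets of one $c_ix^3$ with copies of $\sigma$. As $[\sigma,\sigma]=0$ and $[f,\sigma]=-\sigma f'$, these are, up to sign, the elements $\sigma^pc_i(x^3)^{(p)}$. So the part of $M$ in question, in $c_i$, is spanned by $\sigma\tau\cdot\sigma^pc_i(x^3)^{(p+2)}\cdot\sigma$. For $p=0$ and $p=1$ we get $6\sigma^2\tau c_ix$ and $6\sigma^3\tau c_i$; for $p\ge2$ we get $0$. Thus this part lies in $K[\sigma]\,\tau c_i\,(K+Kx)$, and it contains $\sigma^2\tau c_ix$ and $\sigma^3\tau c_i$.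

**Step 4: a zero component of $L^{(k)}$.** $L^{(k)}=M^{(k-2)}$ is spanned by complete binary brackets of depth $k-2$ in $n=2^{k-2}$ homogeneous elements of $M$. Consider its component of degree $1$ in each $c_i$ and degree $n$ in $\tau$. The $c$-degrees of the $n$ entries add up to $n$ and each is $\ge1$ by Step 1, so each is exactly $1$. Then each $\tau$-degree is $\ge1$ by Step 2 and they add up to $n$, so each is exactly $1$. By Step 3 all entries lie in $R+Rx$ with $R=K[\sigma,\tau,c_1,\dots,c_n]$. This is a metabelian Lie algebra, because $[R+Rx,R+Rx]\subseteq R$ and $[R,R]=0$. As $k-2\ge2$, all these brackets vanish, and the component of $L^{(k)}$ is $0$.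

**Step 5: a nonzero commutator in the same degree.** For $r\in R$ we have $[r,\sigma^2\tau c_ix]=r\sigma^2\tau c_i$. Hence $\gamma_n(M)$ contains
$$[\dots[[\sigma^3\tau c_1,\ \sigma^2\tau c_2x],\ \sigma^2\tau c_3x],\dots,\sigma^2\tau c_nx]=\sigma^{2n+1}\tau^nc_1\cdots c_n\ne0 ,$$
of degree $1$ in each $c_i$ and $n$ in $\tau$. By Step 4 it is not in the graded subspace $L^{(k)}$. So $\bar L=L/L^{(k)}\in\mathfrak W$ satisfies $\bar L^{(k)}=0$ and $\gamma_n(\bar L^{(2)})\neq0$, and $c(k)\ge n=2^{k-2}$. For $k=4$ both bounds are $4$. $\blacksquare$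

For $k\ge5$ only $2^{k-2}\le c(k)\le n_k-1$ is proved here; the exact value of $c(k)$ is left open in these notes.

## 8. Subvarieties without $sl_2$: proof of Theorem 4

Here the hypothesis is not solvability but the absence of one algebra. The strategy for the hard implication is to return to the situation of Section 1: divide by a prime ideal, so that we are over a field, and use (5) there.

**Facts recalled.** In characteristic $0$ every identity is equivalent to multilinear ones. Consequently, *if $E\supseteq K$ is a field, $\mathfrak h$ an $E$-algebra and $\mathfrak g\subseteq\mathfrak h$ a $K$-subalgebra with $\mathfrak g\in\mathfrak V$, then the $E$-span $E\mathfrak g$ is in $\mathfrak V$*: it is a subalgebra, and a multilinear identity vanishing on a spanning set vanishes. This will be called scalar extension. It gives: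

$(*)$ *If a finite-dimensional non-solvable Lie algebra $\mathfrak g$ over a field $E\supseteq K$ lies in $\mathfrak V$ as a $K$-algebra, then $sl_2(K)\in\mathfrak V$.* Indeed $\mathfrak g\otimes_E\bar E\in\mathfrak V$ by scalar extension, and it is not solvable. By Levi's theorem it has a nonzero semisimple Levi subalgebra, which over the algebraically closed field $\bar E$ contains $sl_2(\bar E)\supset sl_2(K)$.

**Setup.** Let $X=\{x_1,x_2,\dots\}$ be countable, $\mathfrak L=\mathfrak L_X$, $Y_0=Y(\mathfrak L)$, and let $T\subset\mathfrak L$ be the ideal of identities of $\mathfrak V$. It is fully invariant (stable under endomorphisms of $\mathfrak L$), $\mathfrak L/T\in\mathfrak V$, and every homomorphism from $\mathfrak L$ to a member of $\mathfrak V$ kills $T$.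

**(ii)$\Rightarrow$(iii).** Apply (ii) to $\mathfrak L/T$. By (6), $W(a,b,c)^N\mathfrak L\subseteq T$ for all $a,b,c\in\mathfrak L$. By Lemma 6, $Y_0^N\mathfrak L\subseteq T$, and by (12), $\gamma_N(\mathfrak L^{(2)})\subseteq T$. Let $L\in\mathfrak V$. An element of $\gamma_N(L^{(2)})$ is a finite sum of commutators in finitely many elements of $L$; replacing these elements by distinct variables, we see that it is the image of an element of $\gamma_N(\mathfrak L^{(2)})\subseteq T$ under a homomorphism $\mathfrak L\to L$. So it is $0$.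

**(iii)$\Rightarrow$(iv).** By induction $M^{(s)}\subseteq\gamma_{s+1}(M)$, since $M^{(s+1)}\subseteq[M,M^{(s)}]\subseteq[M,\gamma_{s+1}(M)]$. With $M=L^{(2)}$ and $s=N-1$ we get $L^{(N+1)}=0$ for all $L\in\mathfrak V$.

**(iv)$\Rightarrow$(i).** $sl_2(K)$ is nonzero and perfect, so it is not solvable.

**(i)$\Rightarrow$(ii).** We assume that (ii) fails and show $sl_2(K)\in\mathfrak V$.

**Step 1.** *This step finds a ring of multipliers and its ideal of multipliers into $T$.* Let $S\subset F$ be the unital subalgebra generated by $Y_0$. By (9), $Y_0\mathfrak L=\mathfrak L^{(2)}\subseteq\mathfrak L$, so $S\mathfrak L\subseteq\mathfrak L$. By (8) and the Leibniz rule, $yS'\subseteq S$ for $y\in\mathfrak L$. Put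
$$\mathfrak q=\{s\in S:\ s\mathfrak L\subseteq T\}.$$
It is an ideal of $S$: for $r\in S$ and $s\in\mathfrak q$ we have $rs\mathfrak L=s(r\mathfrak L)\subseteq s\mathfrak L\subseteq T$. It is stable under $s\mapsto ys'$ for $y\in\mathfrak L$, since $(ys')g=[y,sg]-s[y,g]\in T$ for $g\in\mathfrak L$.

Put $w=W(x_1,x_2,x_3)$. No power of $w$ is in $\mathfrak q$. Indeed, if $w^N\in\mathfrak q$, then $w^Nx_4\in T$. By (6), $w^Nx_4=(-2)^{-N}w(x_1,x_2,x_3)^Nx_4$ is a Lie expression in $x_1,\dots,x_4$, so full invariance gives $W(a,b,c)^Nd\in T$ for all $a,b,c,d\in\mathfrak L$. Equivalently, $w(x_1,x_2,x_3)^Nx_4$ is an identity of $\mathfrak V$, which is (ii).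

The radical of $\mathfrak q$ is the intersection of the primes minimal over $\mathfrak q$. So there is a prime $\mathfrak p$ of $S$, minimal over $\mathfrak q$, with $w\notin\mathfrak p$.

**Step 2.** *This step shows that $\mathfrak p$ is stable under the derivations $\delta=y\partial$, where $\partial={}'$ and $y\in\mathfrak L$.* Work in $S/\mathfrak q$, on which $\delta$ acts by Step 1, and write $\mathfrak p$ also for its image. Let $f\in\mathfrak p$. By minimality of $\mathfrak p$, the maximal ideal of the localization at $\mathfrak p$ is its only prime, hence nil; so there are $g\notin\mathfrak p$ and $N\ge1$ with $gf^N=0$. Choose $N$ minimal over all $g\notin\mathfrak p$. Applying $\delta$ and multiplying by $g$,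
$$0=g\big(f^N\delta g+Ngf^{N-1}\delta f\big)=Ng^2f^{N-1}\delta f ,$$
so $g^2f^{N-1}\delta f=0$. Suppose $\delta f\notin\mathfrak p$. Then $g^2\delta f\notin\mathfrak p$. If $N\ge2$, this contradicts the minimality of $N$; if $N=1$, then $g^2\delta f=0\in\mathfrak p$, a contradiction. So $\delta f\in\mathfrak p$.

**Step 3.** *This step passes to a field.* Let $k=\mathrm{Frac}(S/\mathfrak p)$ and $\varphi:S\to k$ the canonical map, so $\varphi(w)\neq0$. For $y\in\mathfrak L$ let $\delta_y\in\mathrm{Der}(k)$ be the derivation induced by $y\partial$; thus $\delta_y\varphi(s)=\varphi(ys')$. As $[y\partial,z\partial]=(yz'-zy')\partial=[y,z]\partial$, the map $y\mapsto\delta_y$ is a Lie homomorphism.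

Elements of $T$ become invisible. Let $h\in T$ and $b,c\in\mathfrak L$. In (6) with $a=h$ every term on the left contains $h$, so $W(h,b,c)\mathfrak L\subseteq T$, that is
$$W(h,b,c)\in\mathfrak q\qquad(h\in T,\ b,c\in\mathfrak L). \tag{13}$$
Apply (8) with $y=h$. Since $[h,a],[h,b],[h,c]\in T$, (13) gives $h\,W(a,b,c)'\in\mathfrak q$, and by the Leibniz rule $hS'\subseteq\mathfrak q$. Hence $\delta_h=0$ for $h\in T$.

There are two cases, according to whether the derivations survive in $k$.

**Case A: $\delta_y\ne0$ for some $y\in\mathfrak L$.** *We realize a quotient of $\mathfrak L/T$ inside the differential field $(k,\delta_y)$.* Put $\delta=\delta_y$. As $k$ is generated as a field by $\varphi(S)$, there is $q\in S$ such that $\theta=yq'\in S$ has $\varphi(\theta)\neq0$. Define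
$$\beta(a)=\varphi(aq')/\varphi(\theta)\qquad(a\in\mathfrak L).$$
For $s\in S$ we have $(aq')(ys')=(as')(yq')$, with all four factors in $S$. Applying $\varphi$ gives $\delta_a=\beta(a)\delta$. Therefore
$$\beta([a,b])\,\delta=[\beta(a)\delta,\beta(b)\delta]=\big(\beta(a)\,\delta\beta(b)-\beta(b)\,\delta\beta(a)\big)\delta ,$$
and since $\delta\ne0$ over the field $k$, $\beta$ is a Lie homomorphism from $\mathfrak L$ to $k$ with the bracket (1) formed with $\delta$. If $h\in T$, then $\varphi(hq')=\delta_h\varphi(q)=0$, so $\beta(T)=0$. Hence $\mathfrak g=\beta(\mathfrak L)\in\mathfrak V$.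

*Wronskians are preserved.* We claim, with $W_\delta$ formed with $\delta$,
$$\varphi(W(a,b,c))=W_\delta(\beta(a),\beta(b),\beta(c)). \tag{14}$$
In $\mathrm{Frac}(F)$ put $r_a=a/y=aq'/\theta\in S[\theta^{-1}]$, so $a=yr_a$. A common factor $y$ comes out of a $3\times3$ Wronskian as $y^3$, so $W(a,b,c)=y^3W_\partial(r_a,r_b,r_c)$. On the other hand $(y\partial)r=yr'$ and $(y\partial)^2r=y^2r''+yy'r'$, so row operations give $W_{y\partial}(r_a,r_b,r_c)=y\cdot y^2\,W_\partial(r_a,r_b,r_c)$. Thus $W(a,b,c)=W_{y\partial}(r_a,r_b,r_c)$. Since $\varphi(\theta)\neq0$, $\varphi$ extends to $S[\theta^{-1}]$; by the quotient rule $y\partial$ acts on $S[\theta^{-1}]$ and $\varphi$ intertwines $y\partial$ and $\delta$. As $\varphi(r_a)=\beta(a)$, applying $\varphi$ gives (14).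

*The image is not solvable.* By (14), $W_\delta(\beta(x_1),\beta(x_2),\beta(x_3))=\varphi(w)\neq0$. Let $C=\ker\delta$, a subfield of $k$ containing $K$, and $\mathfrak g_C=C\mathfrak g$. The bracket is $C$-bilinear, so $\mathfrak g_C$ is a Lie algebra over $C$, and $\mathfrak g_C\in\mathfrak V$ by scalar extension. The field $k$ is a domain, so the argument of Proposition 1, by iterating (5), shows that every $\mathfrak g_C^{(j)}$ contains three elements with nonzero $W_\delta$. Hence $\mathfrak g_C$ is not solvable.

*If $\dim_C\mathfrak g_C<\infty$,* then $(*)$ with $E=C$ gives $sl_2(K)\in\mathfrak V$.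

*If $\dim_C\mathfrak g_C=\infty$,* let $f$ be a multilinear polynomial vanishing on $\mathfrak g_C$. Then $\Phi_f=\sum\kappa_{j_1\dots j_m}x_1^{(j_1)}\cdots x_m^{(j_m)}$ with $\kappa_{j_1\dots j_m}\in K$ and all $j_i<r$ for some $r$. Choose $r$ elements of $\mathfrak g_C$ linearly independent over $C$. By the classical Wronskian criterion over the differential field $(k,\delta)$ with constants $C$, their Wronskian is nonzero. So the vectors $(g,\delta g,\dots,\delta^{r-1}g)$, $g\in\mathfrak g_C$, span $k^r$ over $k$. The form $\sum\kappa_{j_1\dots j_m}v_{1,j_1}\cdots v_{m,j_m}$ is $k$-multilinear in $v_1,\dots,v_m\in k^r$ and vanishes on these vectors, so it is zero and all $\kappa_{j_1\dots j_m}=0$. Thus $\Phi_f=0$, and $f$ is an identity of $W_1$ by the proof of Proposition 5. All multilinear identities of $\mathfrak V$ hold in $\mathfrak g_C\in\mathfrak V$, so they hold in $W_1$; hence $\mathfrak V=\mathfrak W$, which contains $\langle1,x,x^2\rangle\cong sl_2(K)$.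

**Case B: $\delta_y=0$ for all $y\in\mathfrak L$.** *Now no derivation is left, and we find a 3-dimensional perfect Lie algebra instead.* Write $\varphi W(a,b,c)$ for $\varphi(W(a,b,c))$. Since $\varphi(yW(a,b,c)')=\delta_y\varphi W(a,b,c)=0$, (8) gives, for $y,a,b,c\in\mathfrak L$,
$$\varphi W([y,a],b,c)+\varphi W(a,[y,b],c)+\varphi W(a,b,[y,c])=0. \tag{15}$$
Define $\psi:\mathfrak L\to k^3$ by
$$\psi(a)=\varphi(w)^{-1}\big(\varphi W(a,x_2,x_3),\ \varphi W(x_1,a,x_3),\ \varphi W(x_1,x_2,a)\big).$$
Then $\psi(x_i)=e_i$ for $i=1,2,3$, and $\psi(T)=0$ by (13), since $\mathfrak q\subseteq\mathfrak p$.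

*Coordinates.* Cramer's rule in $F$ says $w\vec a=W(a,x_2,x_3)\vec x_1+W(x_1,a,x_3)\vec x_2+W(x_1,x_2,a)\vec x_3$. Inserting this in the first column of $W(a,b,c)$, or in all three columns, and then applying $\varphi$ and dividing by powers of $\varphi(w)$, we get
$$\varphi W(a,b,c)=\sum_{i=1}^3\psi_i(a)\,\varphi W(x_i,b,c),\qquad \varphi W(a,b,c)=\varphi(w)\det(\psi(a),\psi(b),\psi(c)). \tag{16}$$

*The bracket depends only on $\psi$.* By (15), then (16), then (15) for $x_i$,
$$\varphi W([y,a],b,c)=-\sum_i\psi_i(a)\big(\varphi W(x_i,[y,b],c)+\varphi W(x_i,b,[y,c])\big)=\sum_i\psi_i(a)\,\varphi W([y,x_i],b,c).$$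
Take $(b,c)=(x_2,x_3),(x_3,x_1),(x_1,x_2)$. Since $W(x_1,z,x_3)=W(z,x_3,x_1)$ and $W(x_1,x_2,z)=W(z,x_1,x_2)$, these are the three coordinates of $\psi$ times $\varphi(w)$. So $\psi([y,a])=\sum_i\psi_i(a)\psi([y,x_i])$. Using this twice, with antisymmetry in between,
$$\psi([a,b])=\sum_j\psi_j(b)\,\psi([a,x_j])=-\sum_j\psi_j(b)\,\psi([x_j,a])=-\sum_{i,j}\psi_i(a)\psi_j(b)\,\psi([x_j,x_i])=\sum_{i,j}\psi_i(a)\psi_j(b)\,\psi([x_i,x_j]).$$
Thus, for the $k$-bilinear bracket on $k^3$ with $[e_i,e_j]:=\psi([x_i,x_j])$, the map $\psi$ is a homomorphism with $\psi(T)=0$. Hence $\psi(\mathfrak L)\in\mathfrak V$. It contains $e_1,e_2,e_3$, so it spans $k^3$, and by scalar extension $k^3\in\mathfrak V$. In particular $k^3$ is a 3-dimensional Lie algebra over $k$.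

*It is perfect.* Apply $\varphi$ to (5) for $x_1,x_2,x_3$ and use (16):
$$\varphi(w)\det\big([e_2,e_3],[e_3,e_1],[e_1,e_2]\big)=\varphi W([x_2,x_3],[x_3,x_1],[x_1,x_2])=\varphi(w)^2\neq0 .$$
So the brackets of basis vectors span $k^3$. The algebra is perfect and nonzero, hence not solvable, and $(*)$ with $E=k$ gives $sl_2(K)\in\mathfrak V$. $\blacksquare$
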